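# Powers of an ideal, their initial ideals, and least common multiples

## The linear guess, and the ideals that support it

Let $R=k[x_1,\dots,x_r]$ be a polynomial ring over a field $k$, standard graded, with a fixed term order. For a homogeneous ideal $J$ write $\operatorname{in}(J)$ for its initial ideal, the span of the initial monomials $\operatorname{in}(g)$ of all nonzero $g\in J$. Write $d(J)$ for the maximum degree of a minimal homogeneous generator of $J$, and $\operatorname{reg}(J)$ for the Castelnuovo–Mumford regularity. Precisely, if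
$$\cdots\to F_1\to F_0\to J\to 0$$
is the minimal graded free resolution and $b_i$ is the largest degree of a basis element of $F_i$, then $\operatorname{reg}(J)=\max_i(b_i-i)$. Since $b_0=d(J)$, we always have
$$\operatorname{reg}(J)\ \ge\ d(J). \tag{1}$$
For instance, $J=(x^2,y^2)\subset k[x,y]$ has the resolution $0\to R(-4)\to R(-2)^2\to J\to 0$, so $d(J)=2$ and $\operatorname{reg}(J)=\max(2,4-1)=3$.

Take a homogeneous ideal $I$ and look at the numbers $\operatorname{reg}(\operatorname{in}(I^n))$ as $n$ grows. Are there constants $c,e$, depending on $I$ and the term order, with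
$$\operatorname{reg}(\operatorname{in}(I^n))\le cn+e\qquad\text{for all } n\ge1\,?$$
This is asked in Juergen Herzog, Le Tuan Hoa and Ngo Viet Trung, "Asymptotic linear bounds for the Castelnuovo-Mumford regularity", arXiv:math/0101086 (2001). Three facts are known.

**Fact 1.** For every homogeneous ideal $I$ there are constants $c\le d(I)$ and $e\ge0$ with $\operatorname{reg}(I^n)=cn+e$ for all large $n$.

**Fact 2.** If $\dim R/I\le1$, then $\operatorname{reg}(\operatorname{in}(I^n))\le\operatorname{reg}(\operatorname{in}(I))\,n$ for all $n\ge0$.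

**Fact 3.** In general, $\operatorname{reg}(\operatorname{in}(I^n))$ is bounded by a linear function of $n$ if and only if $d(\operatorname{in}(I^n))$ is.

With these facts in hand, the first guess is *yes*. Let us test it.

*Monomial ideals.* If $I$ is generated by monomials, then $\operatorname{in}(I^n)=I^n$, and Fact 1 gives a linear function for large $n$, hence a linear bound for all $n$.

*Principal ideals.* If $I=(f)$ with $f\neq 0$, then $\operatorname{in}(I^n)=(\operatorname{in}(f)^n)$, a principal ideal of regularity $n\deg f$.

*Low dimension.* If $\dim R/I\le1$, Fact 2 is a linear bound.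

*An ideal for which the powers do create new initial monomials.* Let $I=(f_1,f_2,f_3)=(x^2,\;xy+z^2,\;y^2)\subset k[x,y,z]$, lex with $x>y>z$. The degree-2 part of $I$ has dimension 3 and initial monomials $x^2,xy,y^2$, and $I$ has nothing in degree 1. So the degree-4 part of $\operatorname{in}(I)^2$ is spanned by products of two of $x^2,xy,y^2$; none of these products involves $z$. But
$$f_1f_3-f_2^2=-2xyz^2-z^4\in I^2 ,$$
whose initial monomial is $xyz^2$ if $\operatorname{char}k\ne2$ and $z^4$ if $\operatorname{char}k=2$. Hence $\operatorname{in}(I^2)\supsetneq\operatorname{in}(I)^2$ over every field. Still, $x,y,z\in\sqrt I$, so $\dim R/I=0$ and Fact 2 keeps the growth linear.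

So the guess survives these tests. It is nevertheless false, already in the smallest dimension that Fact 2 leaves open.

> **Theorem 1.** Let $k$ be any field, $R=k[s,t,x_0,x_1,y,w]$, with lex order $x_1>x_0>y>w>s>t$, and
> $$I=\Bigl((w-y)\,x_0^2\bigl(tx_0+(s-t)x_1\bigr),\ \ y\,x_0^2\bigl(t^2x_0+(s^2-t^2)x_1\bigr)\Bigr)+(y,w)\,x_1(x_1-x_0)(x_0,x_1)+(x_0,x_1)^7+(y,w)^2 .$$
> Then $\dim R/I=2$, and:
>
> * if $\operatorname{char}k=0$, then $\operatorname{reg}(\operatorname{in}(I^n))\ge d(\operatorname{in}(I^n))\ge n^2+4n$ for all $n\ge1$;
> * if $\operatorname{char}k=p>0$, then $\operatorname{reg}(\operatorname{in}(I^n))\ge d(\operatorname{in}(I^n))\ge\frac12n^2$ for all $n=p^e-1$ with $e$ large.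
>
> In particular there are no constants $c,e$ with $\operatorname{reg}(\operatorname{in}(I^n))\le cn+e$ for all $n\ge1$.

Two more theorems follow at the end. Theorem 2 says that no fixed polynomial degree suffices for all $I$; Theorem 3 says that for each single $I$ there is a polynomial bound.

## The initial algebra: a proof that would work if it were finitely generated

Here is the natural attempt to prove the guess. It begins with a lemma that we also need later; with (1) it proves Fact 3.

**Lemma 1.** If $J\subseteq k[x_1,\dots,x_r]$ is a nonzero monomial ideal, then $d(J)\le\operatorname{reg}(J)\le r\,d(J)$.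

*Proof.* The left inequality is (1). For the right one, let $u_1,\dots,u_q$ be the minimal monomial generators of $J$. The Taylor resolution of $J$ is a graded free resolution whose $i$-th module has one basis element for each set of $i+1$ of the $u$'s, in multidegree their lcm. Each $u$ has every exponent at most $d(J)$, hence so does every lcm, and the total degree of an lcm is at most $r\,d(J)$. The minimal resolution is a direct summand of any graded free resolution, so $b_i\le r\,d(J)$ for all $i$, and $\operatorname{reg}(J)=\max_i(b_i-i)\le r\,d(J)$. $\blacksquare$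

So we only have to bound $d(\operatorname{in}(I^n))$. Because $\operatorname{in}(f)\operatorname{in}(g)=\operatorname{in}(fg)$, we have $\operatorname{in}(I^a)\operatorname{in}(I^b)\subseteq\operatorname{in}(I^{a+b})$. Therefore
$$\mathcal B=\bigoplus_{n\ge0}\operatorname{in}(I^n)\,z^n\subseteq R[z]$$
is an $R$-algebra spanned by monomials. *Suppose* it is finitely generated over $R$. Then it is generated by finitely many monomials $v_iz^{n_i}$ with $n_i\ge1$. Every minimal generator of $\operatorname{in}(I^n)$ is then a product $\prod v_i^{e_i}$ with $\sum e_in_i=n$, so its degree is at most $n\cdot\max_i(\deg v_i/n_i)$. By Lemma 1 this is a linear bound.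

The argument stops at the word "suppose". The Rees algebra $\bigoplus I^nz^n$ is finitely generated, but nothing carries this over to the algebra of initial monomials. So a counterexample has to produce genuinely new generators of $\operatorname{in}(I^n)$ for infinitely many $n$, with degree growing faster than $n$. Theorem 1 will show in particular that $\mathcal B$ is not finitely generated for the ideal $I$ there.

## How a small variable turns leading coefficients into an lcm

Here is the mechanism in a toy case with modules. Let $A=k[s,t]$, and let $N=A\,s\,e_0\oplus A\,t\,e_1$ inside the free module $Ae_0\oplus Ae_1$. In the basis $e_0,e_1$ the leading coefficients that occur are just multiples of $s$ and multiples of $t$. Now change the basis to $y=e_1$ and $w=e_0+e_1$, and declare $y>w$: any term with $y$ beats any term with $w$. An element of $N$ has its leading term at $w$ only if it has no $y$ at all, that is, if it equals $b\,w=be_0+be_1$. It lies in $N$ exactly when $s\mid b$ and $t\mid b$. So the leading coefficients at $w$ come from multiples of $\operatorname{lcm}(s,t)=st$: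 the module $N$ has initial module generated by $sy,\ ty,\ st\,w$. *The smallest basis vector collects the lcm of all the coefficients.*

To use this, suppose that $I^n$, in one suitable degree, looked like $\bigoplus_j A\,c_j\,y^j$, where $y^j$ runs over the monomials of degree $n$ in $y_0,\dots,y_m$ and the $c_j\in A$ have degree about $n$. If all $y_a$ are variables of the ring, the initial term at $y^j$ feels only one $c_j$, and the constraint has degree linear in $n$. But if the smallest variable is $w=y_0+\dots+y_m$, then
$$w^n=\sum_{|j|=n}\binom nj y^j$$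
involves all $y^j$ at once (those with nonzero multinomial coefficient), and an element $b\,w^n$ must have $b$ divisible by all these $c_j$. For $m=1$ there are $n+1$ indices $j$; if the $c_j$ are of degree about $n$ and share few factors, their lcm has degree of order $n^2$.

It remains to arrange a coefficient $c_j$ which is *not* multiplicative in $j$. If $c_j$ were of the form $\prod c_a^{j_a}$, as products of generators would naively give, then the lcm would divide $\prod_a c_a^n$ and have linear degree. The way out is a *difference of two multiplicative quantities*, $c_j=q^j-p^j$. One gets it by evaluating at two points. A form $F\in A[x_0,x_1]$ of degree $D\ge 1$ satisfies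
$$F\equiv F(1,0)\,x_0^D+\bigl(F(1,1)-F(1,0)\bigr)\,x_1x_0^{D-1}\pmod{Q},\qquad Q=x_1(x_1-x_0), \tag{2}$$
because $x_1^2\equiv x_1x_0$ gives $x_1^ix_0^{D-i}\equiv x_1x_0^{D-1}$ for $i\ge1$, while $F(1,0)$ is the coefficient of $x_0^D$ and $F(1,1)$ is the sum of all coefficients. The two values are multiplicative under products of forms; their difference, the coefficient of $x_1x_0^{D-1}$, is not. With $x_1>x_0$ in lex, that difference is exactly the leading coefficient.

## The ideal, and the bound it satisfies

Let $A$ be a standard graded polynomial ring over $k$ in variables $a_1,\dots,a_l$, and $m\ge1$. Put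
$$R=A[x_0,x_1,y_1,\dots,y_m,w]\ \ (\text{all variables of degree }1),\qquad y_0:=w-y_1-\dots-y_m .$$
Then $y_0,\dots,y_m$ is a basis of the span of $y_1,\dots,y_m,w$, so $A[x_0,x_1][y_1,\dots,y_m,w]=A[x_0,x_1][y_0,\dots,y_m]$. Let $p_a,q_a\in A$ $(0\le a\le m)$ be nonzero homogeneous with $\deg p_a=\deg q_a$. Put $Q=x_1(x_1-x_0)$ and
$$\varphi_a=x_0^2\bigl(p_ax_0+(q_a-p_a)x_1\bigr),$$
$$I=\bigl(y_a\varphi_a,\ y_aQx_0,\ y_aQx_1\ :\ 0\le a\le m\bigr)+(x_0,x_1)^7+(y_1,\dots,y_m,w)^2 .$$
The term order is lex with $x_1>x_0>y_1>\dots>y_m>w>a_1>\dots>a_l$.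

All generators of $I$ lie in the prime ideal $P=(x_0,x_1,y_1,\dots,y_m,w)$, and $I$ contains a power of each generator of $P$. So $\sqrt I=P$ and
$$\dim R/I=\dim A=l .$$

For $j\in\mathbb N^{m+1}$ with $|j|=n$ write $y^j=\prod_a y_a^{j_a}$, $p^j=\prod_a p_a^{j_a}$, $q^j=\prod_a q_a^{j_a}$, and $c_j=q^j-p^j\in A$. Since $\deg p^j=\deg q^j$, each $c_j$ is homogeneous. The multinomial coefficient $\binom nj$ is regarded in $k$.

> **Proposition.** Let $n\ge1$ and suppose $c_j\ne0$ for all $|j|=n$. Let $\ell_n=\operatorname{lcm}\{c_j:\ |j|=n,\ \binom nj\ne0\text{ in }k\}$. Then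
> $$d(\operatorname{in}(I^n))\ \ge\ 4n+\deg\ell_n .$$

Before the proof, try $n=1$ in the ideal of Theorem 1: $A=k[s,t]$, $m=1$, $y_1=y$, $(p_0,q_0)=(t,s)$, $(p_1,q_1)=(t^2,s^2)$. Here the two $c_j$ are $s-t$ and $s^2-t^2$, with lcm $s^2-t^2$. To get $w$ alone at $x_1x_0^2$, combine
$$(s+t)\,y_0\varphi_0+y_1\varphi_1=(s^2-t^2)\,w\,x_1x_0^2+\bigl((s+t)t\,y_0+t^2y_1\bigr)x_0^3 .$$
Its initial monomial is $s^2\,x_1x_0^2w$, of degree $6=4+\deg\ell_1$.

For one variable, $A=k[a_1]$, every nonzero homogeneous $c_j$ is a scalar times a power of $a_1$, so $\deg\ell_n$ is the largest of the $\deg c_j$, which is at most $n\max_a\deg p_a$. The mechanism is then silent, as Fact 2 demands. Two variables in $A$ are needed to have many coprime forms.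

## Proof of the Proposition

**Step 1: find a bidegree in which $I^n$ consists only of the products we want.** Bigrade $R$: elements of $A$ have bidegree $(0,0)$, $x_0,x_1$ have $(1,0)$, and $y_1,\dots,y_m,w$ have $(0,1)$. The ideal $I$ is bihomogeneous, with generators of bidegree $(3,1)$, $(7,0)$ and $(0,2)$. In a product of $n$ of these generators, let $\alpha$ have bidegree $(7,0)$, $\beta$ have $(0,2)$, and the remaining $n-\alpha-\beta$ have $(3,1)$. The product has bidegree
$$\bigl(3(n-\alpha-\beta)+7\alpha,\ (n-\alpha-\beta)+2\beta\bigr)=(3n+4\alpha-3\beta,\ n-\alpha+\beta).$$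
If this is $\le(3n,n)$ componentwise, then $4\alpha\le3\beta$ and $\beta\le\alpha$, so $4\alpha\le3\alpha$ and $\alpha=\beta=0$.

A bihomogeneous element of $I^n$ of bidegree $(u,v)$ is an $R$-combination of such products of bidegree $\le(u,v)$, with bihomogeneous coefficients. If $(u,v)\le(3n,n)$ and the element is nonzero, then some product of bidegree $\le (3n,n)$ occurs; that product has bidegree exactly $(3n,n)$, hence $(u,v)=(3n,n)$, and the coefficients have bidegree $(0,0)$, that is, lie in $A$. This gives:

* (i) $I^n$ has no nonzero bihomogeneous element of bidegree $\le(3n,n)$ other than in bidegree $(3n,n)$ itself. The same holds for $\operatorname{in}(I^n)$: if $\operatorname{in}(g)$ is a monomial of $\operatorname{in}(I^n)$, then the bihomogeneous component of $g$ containing this monomial lies in $I^n$ and has the same initial monomial.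
* (ii) $M_n:=(I^n)_{(3n,n)}$ is the $A$-span of the $n$-fold products of the elements $y_a\varphi_a,\ y_aQx_0,\ y_aQx_1$.

(The exponent $7$ matters here. With $(x_0,x_1)^6$ in its place, the products of one element of $(x_0,x_1)^6$ and one of $(y_1,\dots,y_m,w)^2$ would fill all of bidegree $(6,2)$, and for $n=2$ there would be no constraint left.)

**Step 2: show that leading coefficients in $M_n$ are divisible by $c_j$.** Any $g\in R_{(3n,n)}$ is uniquely $g=\sum_{|j|=n}y^jg_j$ with $g_j\in A[x_0,x_1]$ homogeneous of degree $3n$ in $x_0,x_1$. I claim that for every $g\in M_n$ there are $\beta_j\in A$ with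
$$\bigl(g_j(1,0),\ g_j(1,1)\bigr)=\beta_j\,(p^j,q^j)\qquad\text{for all }j. \tag{3}$$
Indeed $\varphi_a(1,0)=p_a$ and $\varphi_a(1,1)=p_a+(q_a-p_a)=q_a$, while $Qx_0$ and $Qx_1$ vanish at $(1,0)$ and at $(1,1)$. A product in (ii) has the form $y^j\psi_1\cdots\psi_n$, where for each $a$ exactly $j_a$ of the $\psi$'s come with the index $a$. Evaluation is multiplicative, so the values of $\psi_1\cdots\psi_n$ at the two points are $(p^j,q^j)$ if every $\psi_i$ is a $\varphi$, and $(0,0)$ otherwise. Taking $A$-linear combinations gives (3).

If moreover $g$ has $x_1$-degree $\le1$, then so does each $g_j$, because the $y^j$ are linearly independent over $A[x_0,x_1]$. Write $g_j=A_jx_0^{3n}+B_jx_1x_0^{3n-1}$ with $A_j,B_j\in A$. Then (3) says $A_j=\beta_jp^j$ and $A_j+B_j=\beta_jq^j$, so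
$$B_j=\beta_jc_j . \tag{4}$$

**Step 3: bound from below the multiples of $T=x_1x_0^{3n-1}w^n$ that lie in $\operatorname{in}(I^n)$.** Note $\deg T=4n$. Let $\tau$ be a monomial of $A$ with $\tau T\in\operatorname{in}(I^n)$; I show that
$$\deg\tau\ \ge\ \deg\ell_n . \tag{5}$$
Write $\tau T=\operatorname{in}(g)$ with $g\in I^n$. The monomial $\tau T$ has bidegree $(3n,n)$. Replacing $g$ by its component of that bidegree, we may assume $g\in M_n$.

Since $x_1$ is the largest variable in lex, $g$ has $x_1$-degree $1$. So its part of $x_1$-degree $1$ is $x_1x_0^{3n-1}B$ with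
$$B=\sum_jB_jy^j\in A[y_1,\dots,y_m,w]$$
homogeneous of degree $n$ in $y_1,\dots,y_m,w$, and $\operatorname{in}(B)=\tau w^n$. Among monomials of degree $n$ in $y_1,\dots,y_m,w$, the smallest is $w^n$. Since these variables are larger than those of $A$, any monomial of $B$ whose $(y,w)$-part is not $w^n$ would be larger than $\tau w^n$. So there is none: $B=b\,w^n$ with $b\in A$ and $\operatorname{in}(b)=\tau$.

Now expand $w^n=(y_0+\dots+y_m)^n=\sum_j\binom njy^j$ and compare coefficients of $y^j$. With (4),
$$\beta_jc_j=B_j=b\binom nj\qquad\text{for all }j .$$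
When $\binom nj\ne0$ in $k$, this says $c_j\mid b$. Hence $\ell_n\mid b$, and $\tau=\operatorname{in}(b)$ is divisible by $\operatorname{in}(\ell_n)$. Irreducible factors of homogeneous polynomials are homogeneous, so the lcm $\ell_n$ is homogeneous and $\deg\operatorname{in}(\ell_n)=\deg\ell_n$. This proves (5).

**Step 4: show that some multiple $\tau T$ does lie in $\operatorname{in}(I^n)$.** The bound (5) would be empty otherwise. We want an element of $M_n$ with $x_1$-part $b\,w^n\,x_1x_0^{3n-1}$, and we may work over the fraction field and clear denominators at the end.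

Let $K=\operatorname{Frac}(A)$, $S=K[x_0,x_1]$, and $\operatorname{ev}(\varphi)=(\varphi(1,0),\varphi(1,1))\in K^2$. By (2) with $K$ in place of $A$, the kernel of $\operatorname{ev}$ on $S_D$ is $QS_{D-2}$ for $D\ge2$. Put $V_a=K\varphi_a+QS_1\subset S_3$.

**Claim.** If $a_1,\dots,a_n$ is a sequence in which each $a$ occurs $j_a$ times, then the span $V_{a_1}\cdots V_{a_n}$ of products equals $\{\varphi\in S_{3n}:\operatorname{ev}(\varphi)\in K(p^j,q^j)\}$.

*Proof of the claim.* The inclusion $\subseteq$ is the computation of Step 2. For $\supseteq$, the left side contains $\prod_i\varphi_{a_i}$, whose evaluation is $(p^j,q^j)\ne0$. If $\operatorname{ev}(\varphi)=\kappa\,(p^j,q^j)$, then $\varphi-\kappa\prod_i\varphi_{a_i}$ lies in the kernel $QS_{3n-2}$. So it suffices to prove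
$$QS_{3n-2}\subseteq V_{a_1}\cdots V_{a_n}. \tag{6}$$
For $n=1$ this is the definition of $V_{a_1}$.

Next, $S_1V_a=S_4$. It contains $S_1\cdot QS_1=QS_2$, which is the whole kernel of $\operatorname{ev}$ on $S_4$. It contains $x_0\varphi_a$ and $x_1\varphi_a$, with evaluations $(p_a,q_a)$ and $(0,q_a)$; these are linearly independent because $p_aq_a\ne0$. A subspace of $S_4$ that contains the kernel of $\operatorname{ev}$ and maps onto $K^2$ is all of $S_4$.

For $n\ge2$, induction gives $QS_{3n-5}\subseteq V_{a_1}\cdots V_{a_{n-1}}$. Hence $V_{a_1}\cdots V_{a_n}$ contains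
$$QS_{3n-5}V_{a_n}=QS_{3n-6}\,(S_1V_{a_n})=QS_{3n-6}S_4=QS_{3n-2},$$
where $3n-6\ge0$ was used. This proves (6) and the claim.

(This is why $\varphi_a$ carries the factor $x_0^2$. In degree 2, with $\varphi_a'=x_0(p_ax_0+(q_a-p_a)x_1)$ and $V_a'=K\varphi_a'+KQ$, the product $V_a'V_a'$ is spanned by the three elements $\varphi_a'^2,\varphi_a'Q,Q^2$, while the space of $\varphi\in S_4$ with evaluation in a given line has dimension $4$. The analogous claim is false there.)

Now put
$$g^*=\sum_{|j|=n}\binom nj\,y^j\Bigl(\frac{p^j}{c_j}\,x_0^{3n}+x_1x_0^{3n-1}\Bigr),$$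
which makes sense because all $c_j\ne0$. The bracket has evaluation
$$\Bigl(\frac{p^j}{c_j},\ \frac{p^j}{c_j}+1\Bigr)=\frac1{c_j}\,(p^j,q^j).$$
By the claim, the bracket is in $V_{a_1}\cdots V_{a_n}$ for a sequence with multiplicities $j$. So $y^j$ times it is a $K$-combination of $n$-fold products as in (ii), and $g^*$ lies in the $K$-span of $M_n$. Multiplying by a common denominator, we get $bg^*\in M_n$ for some nonzero $b\in A$. Its part of $x_1$-degree $1$ is $b\sum_j\binom njy^j\,x_1x_0^{3n-1}=b\,w^nx_1x_0^{3n-1}$, so $\operatorname{in}(bg^*)=\operatorname{in}(b)\,T$. Thus $\tau T\in\operatorname{in}(I^n)$ for $\tau=\operatorname{in}(b)$.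

**Step 5: pass from a monomial of $\operatorname{in}(I^n)$ to a minimal generator.** Take $\tau$ from Step 4, and let $u$ be a minimal generator of $\operatorname{in}(I^n)$ dividing $\tau T$. Its bidegree is $\le(3n,n)$, so by (i) it equals $(3n,n)$. A divisor of $\tau T$ with full bidegree $(3n,n)$ contains all of $x_1x_0^{3n-1}w^n$, so $u=\tau'T$ with $\tau'\mid\tau$. Apply (5) to $\tau'$:
$$\deg u=4n+\deg\tau'\ \ge\ 4n+\deg\ell_n .\qquad\blacksquare$$

## Roots of unity: quadratic growth in dimension two

We now prove Theorem 1. The ideal there is the construction with $A=k[s,t]$, $m=1$, $y_1=y$, $y_0=w-y$, $(p_0,q_0)=(t,s)$, $(p_1,q_1)=(t^2,s^2)$; note that $(y_0,y_1)=(y,w)$. So $\dim R/I=2$.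

**Step 1: identify $\ell_n$.** For $j=(n-i,i)$ with $0\le i\le n$ we have $q^j=s^{n-i}s^{2i}=s^{n+i}$ and $p^j=t^{n+i}$, so
$$c_j=s^{n+i}-t^{n+i}\ne0 .$$
The coefficients $\binom ni$ are all nonzero in $k$ if $\operatorname{char}k=0$. They are also all nonzero if $\operatorname{char}k=p$ and $n=p^e-1$: from $\binom{p^e}i\equiv0$ for $0<i<p^e$ and Pascal's rule, $\binom{p^e-1}i\equiv-\binom{p^e-1}{i-1}$, so $\binom{p^e-1}i\equiv(-1)^i\bmod p$. For such $n$,
$$\ell_n=\operatorname{lcm}\{s^d-t^d:\ n\le d\le2n\}.$$

**Step 2: bound $\deg\ell_n$ from below by counting roots of unity.** The degree of $\ell_n$ is at least the number of distinct zeros of $\ell_n(s,1)$ in $\bar k$, and every zero of $s^d-1$ with $n\le d\le2n$ is such a zero. Every positive integer $d'\le2n$ divides some $d\in[n,2n]$: if $d'\le n$, because $[n,2n]$ contains $n+1$ consecutive integers; if $d'>n$, take $d=d'$. So every root of unity in $\bar k$ of order at most $2n$ is a zero. There are $\phi(d)$ elements of order $d$ in $\bar k^*$ when $\operatorname{char}k\nmid d$, hence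
$$\deg\ell_n\ \ge\sum_{d\le2n,\ \operatorname{char}k\,\nmid\,d}\phi(d), \tag{7}$$
with no restriction on $d$ if $\operatorname{char}k=0$.

In characteristic $0$ the polynomials $s^d-1$ have simple zeros, so (7) is an equality. The first values of $\deg\ell_n$ for $n=1,2,3,4$ are $2,6,12,22$, and the Proposition gives $d(\operatorname{in}(I^n))\ge6,14,24,38$. All generators of $I$ have degree at most $7$, so $I^n$ itself is generated in degrees at most $7n=7,14,21,28$. From $n=3$ on, this list has overtaken that.

**Step 3: characteristic $0$.** We need $\Phi(N):=\sum_{d\le N}\phi(d)\ge N^2/4$. Count coprime pairs in $[1,N]^2$. Those with $a\le b$ number $\Phi(N)$; by symmetry, and since $(1,1)$ is the only coprime diagonal pair, the total is $2\Phi(N)-1$. A pair that is not coprime has both entries divisible by some prime $\ell$, and there are at most $(N/\ell)^2$ such pairs for each $\ell$. Therefore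
$$2\Phi(N)-1\ \ge\ N^2\Bigl(1-\sum_{\ell\text{ prime}}\ell^{-2}\Bigr),\qquad \sum_{\ell\text{ prime}}\ell^{-2}<\frac14+\sum_{\substack{q\ge3\\ q\text{ odd}}}\frac1{q^2}=\frac14+\Bigl(\frac{\pi^2}8-1\Bigr)<\frac12 .$$
So $\Phi(N)\ge N^2/4$. With $N=2n$, (7) gives $\deg\ell_n\ge n^2$, and the Proposition gives $d(\operatorname{in}(I^n))\ge n^2+4n$ for all $n\ge1$.

**Step 4: characteristic $p$.** We must discard the $d$ divisible by $p$. Since $\phi(pe')\le p\,\phi(e')$,
$$\sum_{d\le N,\ p\nmid d}\phi(d)=\Phi(N)-\sum_{e'\le N/p}\phi(pe')\ \ge\ \Phi(N)-p\,\Phi(N/p).$$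
By Mertens' theorem, $\Phi(x)=\frac3{\pi^2}x^2+O(x\log x)$, so the right side is $\bigl(1-\frac1p+o(1)\bigr)\frac3{\pi^2}N^2$. With $N=2n$ and $1-\frac1p\ge\frac12$ this is at least $\bigl(\frac6{\pi^2}-o(1)\bigr)n^2$, and $\frac6{\pi^2}>\frac12$. So $d(\operatorname{in}(I^n))\ge4n+\deg\ell_n\ge\frac12n^2$ for all $n=p^e-1$ with $e$ large.

In both cases $\operatorname{reg}\ge d$ by (1), and a quantity that is at least $\frac12n^2$ for infinitely many $n$ has no linear bound. $\blacksquare$

By Fact 2 a linear bound holds whenever $\dim R/I\le1$, and Theorem 1 shows that it can fail for $\dim R/I=2$ over every field. So the hypothesis $\dim R/I\le1$ in Fact 2 is optimal. The example also works for degree-lex: on a homogeneous polynomial, lex and degree-lex choose the same initial monomial, so the initial ideals of a homogeneous ideal for the two orders coincide.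

## Pairwise coprime $c_j$: polynomial growth of every degree

In Theorem 1 we had $m=1$, and many of the $c_j$ shared factors. With pairwise coprime $c_j$ and larger $m$, the lcm grows faster. Call $\lambda_0,\dots,\lambda_m\in k^*$ *multiplicatively independent* if $\prod_a\lambda_a^{e_a}=1$ with $e_a\in\mathbb Z$ forces all $e_a=0$. In $\mathbb Q$, the numbers $2,3$ are multiplicatively independent by unique factorization; $2,4$ are not, since $2^2\cdot4^{-1}=1$.

> **Theorem 2.** Let $m\ge1$. Put $N_n=\#\{j\in\mathbb N^{m+1}:|j|=n,\ \binom nj\ne0\text{ in }k\}$.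
>
> (a) If $k$ is not algebraic over a finite field, there is a homogeneous ideal $I$ in $r=m+5$ variables with $\dim R/I=2$ such that, for lex, $\operatorname{reg}(\operatorname{in}(I^n))\ge d(\operatorname{in}(I^n))\ge4n+n\,N_n$ for all $n\ge1$.
>
> (b) If $k$ is arbitrary, the same bound holds for some homogeneous ideal in $r=2m+5$ variables with $\dim R/I=m+2$.
>
> Here $N_n=\binom{n+m}m$ if $\operatorname{char}k=0$. If $\operatorname{char}k=p$ and $n=p^e-1$, then $N_n=\binom{p+m-1}m^e=(n+1)^\theta$ with $\theta=\log_p\binom{p+m-1}m\ge\log_p(m+1)$.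
>
> Consequently, over every field and for every $D$ there is an $I$ such that $\operatorname{reg}(\operatorname{in}(I^n))$ is not $O(n^D)$. If $k$ is not algebraic over a finite field, one can take $\dim R/I=2$.

*Proof.* **Step 1: part (a), coprimality in two variables.** Choose multiplicatively independent $\lambda_0,\dots,\lambda_m\in k^*$. In characteristic $0$ take distinct prime numbers. In characteristic $p$ the field $k$ contains some $\xi$ transcendental over $\mathbb F_p$; take distinct monic irreducible polynomials in $\mathbb F_p[\xi]$, of which there are infinitely many. Independence is unique factorization in $\mathbb Z$ or in $\mathbb F_p[\xi]$.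

Use the construction with $A=k[s,t]$, $p_a=s$, $q_a=\lambda_at$. It has $2+2+m+1=m+5$ variables, and $\dim R/I=2$. For $|j|=n$, with $\lambda^j=\prod_a\lambda_a^{j_a}$,
$$c_j=\lambda^jt^n-s^n\ne0 .$$
For $j\ne j'$ we have $c_j-c_{j'}=(\lambda^j-\lambda^{j'})t^n$ with $\lambda^j\ne\lambda^{j'}$. So a common factor of $c_j$ and $c_{j'}$ divides $t^n$, hence also $s^n=\lambda^jt^n-c_j$, hence is constant. The $c_j$ are pairwise coprime of degree $n$, so $\deg\ell_n=nN_n$. Apply the Proposition and (1).

**Step 2: part (b), replacing the scalars $\lambda_a$ by variables.** Use $A=k[s,u_0,\dots,u_m]$, $p_a=s$, $q_a=u_a$. There are $(m+2)+2+m+1=2m+5$ variables, and $\dim R/I=m+2$. Now $c_j=u^j-s^n\ne0$, where $u^j=\prod_au_a^{j_a}$. Suppose an irreducible $\pi$ divides $c_j$ and $c_{j'}$ with $j\ne j'$. Then it divides $c_j-c_{j'}=u^j-u^{j'}$, a nonzero polynomial in which $s$ does not occur, so $\pi\in k[u_0,\dots,u_m]$. But $c_j$, as a polynomial in $s$ over $k[u_0,\dots,u_m]$, has leading coefficient $-1$, and $\pi$ would have to divide every coefficient, in particular $-1$. This is a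 contradiction. So the $c_j$ are again pairwise coprime of degree $n$, and $\deg\ell_n=nN_n$. Apply the Proposition and (1).

**Step 3: count the nonzero multinomial coefficients.** In characteristic $0$ all are nonzero, and the number of $j\in\mathbb N^{m+1}$ with $|j|=n$ is $\binom{n+m}m$.

In characteristic $p$ with $n=p^e-1=\sum_{i<e}(p-1)p^i$, we need the case of the multinomial form of Lucas' theorem (due to Dickson) in which all digits of $n$ are $p-1$. It can be seen directly. In $\mathbb F_p[z_0,\dots,z_m]$,
$$(z_0+\dots+z_m)^n=\prod_{i=0}^{e-1}\bigl(z_0^{p^i}+\dots+z_m^{p^i}\bigr)^{p-1}=\prod_{i=0}^{e-1}\ \sum_{|h|=p-1}\binom{p-1}{h}z^{p^ih},\qquad h\in\mathbb N^{m+1}.$$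
Choosing $h^{(i)}$ in the $i$-th factor produces the monomial $z^j$ with $j=\sum_ip^ih^{(i)}$. All entries of $h^{(i)}$ lie in $[0,p-1]$, so the $h^{(i)}_a$ are the base-$p$ digits of $j_a$, and different choices give different $j$. No two terms combine. Each coefficient is a product of numbers $\frac{(p-1)!}{\prod_ah_a!}$, which are not divisible by $p$. Hence $N_n$ is the number of choices, which is $\binom{p-1+m}m$ for each of the $e$ digit positions:
$$N_n=\binom{p+m-1}m^e=(p^e)^\theta=(n+1)^\theta .$$
Finally $\binom{p+m-1}m$ increases with $p$ and equals $m+1$ for $p=2$, so $\theta\ge\log_p(m+1)$.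

**Step 4: exceed $n^D$.** We may assume $D\ge0$. In characteristic $0$, $nN_n=n\binom{n+m}m\ge n^{m+1}/m!$, which is not $O(n^D)$ once $m\ge D$. In characteristic $p$, along $n=p^e-1$ we have $nN_n\ge n^{1+\theta}$, and $1+\theta>D$ once $\log_p(m+1)>D$. Take $I$ from (b), or from (a) with $\dim R/I=2$ if $k$ is not algebraic over a finite field. $\blacksquare$

## A polynomial bound for each ideal

Each single ideal still has polynomially bounded growth, with a degree depending only on the number of variables.

> **Theorem 3.** For every nonzero homogeneous ideal $I\subseteq k[x_1,\dots,x_r]$ with $\delta=d(I)\ge1$, every term order, and all $n\ge1$,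
> $$\operatorname{reg}(\operatorname{in}(I^n))\ \le\ r\,d(\operatorname{in}(I^n))\ \le\ 2r\Bigl(\frac{\delta^2n^2}2+\delta n\Bigr)^{2^{r-1}} .$$
> So $\operatorname{reg}(\operatorname{in}(I^n))$ is always bounded by a polynomial in $n$ of degree $2^r$.

*Proof.* The first inequality is Lemma 1 for the monomial ideal $\operatorname{in}(I^n)$. For the second, $I^n$ is generated by $n$-fold products of generators of $I$, hence in degrees $\le\delta n$. By Dubé (*The structure of polynomial ideals and Gröbner bases*, SIAM J. Comput. 19 (1990)), an ideal of $k[x_1,\dots,x_r]$ generated in degrees $\le D$ has, for every term order, a reduced Gröbner basis of degree at most $2(D^2/2+D)^{2^{r-1}}$. The initial monomials of the reduced Gröbner basis are the minimal generators of the initial ideal. Put $D=\delta n$ to get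
$$d(\operatorname{in}(I^n))\le2\Bigl(\frac{\delta^2n^2}2+\delta n\Bigr)^{2^{r-1}},$$
and multiply by $r$. The right side is a polynomial in $n$ of degree $2\cdot2^{r-1}=2^r$. $\blacksquare$

There is no conflict with Theorem 2: the number of variables there, $m+5$ or $2m+5$, grows with $m$. By Theorem 2, no polynomial degree works uniformly for all $I$.
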